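# Modules of the simple affine vertex operator superalgebra of $sl(2|1)$ at the levels $\frac1u-1$

An affine Lie superalgebra at a fixed level $k$ gives two vertex operator superalgebras: a universal one, $V^k$, whose modules are all smooth modules of level $k$, and its simple quotient, whose modules are the smooth modules that obey extra relations. For $sl(2|1)$ and $k=\frac1u-1$ with an integer $u\ge2$ we ask: which irreducible modules with a highest weight obey the relations, and is every module in category $\mathcal O$ that obeys them a direct sum of irreducible ones? The precise form, a conjecture taken from Huaimin Li, Qing Wang, "Affine vertex operator superalgebra $L_{\hat{sl(2|1)}}(\mathcal k,0)$ at boundary admissible level", arXiv:2510.00679 (2025), is stated in Section 2. We start with $u=2$, where the irreducible highest weight modules can be found by hand.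

Throughout, $u\ge 2$ is an integer and $k=\mathcal k=\frac1u-1$, so $k+1=\frac1u\neq0$. Notation is set up for all $u$ at once; only Sections 1.5 and the end of 1.6 are special to $u=2$.

## 1. Level $-\frac12$: two cubic relations and four highest weights

### 1.1. Roots and the affine algebra

Let $\mathfrak g=sl(2|1)$ be the superalgebra of $3\times3$ matrices with $\mathrm{str}\,x=x_{11}+x_{22}-x_{33}=0$, where $E_{13},E_{23},E_{31},E_{32}$ are odd. The form $(x|y)=\mathrm{str}(xy)$ is nondegenerate, invariant and supersymmetric. The Cartan subalgebra $\mathfrak h$ consists of the matrices $\mathrm{diag}(h_1,h_2,h_1+h_2)$. The matrices $E_{12},E_{23},E_{13}$ are root vectors for $\alpha_1$ (even), $\alpha_2$ (odd) and $\theta=\alpha_1+\alpha_2$ (odd); here $\alpha_1(h)=h_1-h_2$ and $\alpha_2(h)=-h_1$. So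
$$\Delta=\{\pm\alpha_1,\pm\alpha_2,\pm\theta\},\qquad \Delta_+=\{\alpha_1,\alpha_2,\theta\},\qquad Q=\mathbb Z\alpha_1+\mathbb Z\alpha_2 ,$$
and $\mathfrak g=\mathfrak n_-\oplus\mathfrak h\oplus\mathfrak n_+$. For $\gamma\in\mathfrak h^*$ let $t_\gamma\in\mathfrak h$ be defined by $(t_\gamma|h)=\gamma(h)$, and put $(\gamma|\gamma')=\gamma(t_{\gamma'})$. For example $t_{\alpha_1}=\mathrm{diag}(1,-1,0)$ and $t_{\alpha_2}=\mathrm{diag}(0,1,1)$. One reads off
$$(\alpha_1|\alpha_1)=2,\quad(\alpha_1|\alpha_2)=-1,\quad(\alpha_2|\alpha_2)=(\theta|\theta)=0,\quad(\theta|\alpha_1)=1,\quad(\theta|\alpha_2)=-1.\tag{1.1}$$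
A weight in $\mathfrak h^*$ is determined by its pairings with $\alpha_1$ and $\alpha_2$. We also need $\xi=\alpha_2+\theta=\alpha_1+2\alpha_2$, which satisfies $(\xi|\alpha_1)=0$ and $(\xi|\alpha_2)=(\xi|\theta)=-1$. Further, $\rho=\rho_{\bar 0}-\rho_{\bar1}=-\alpha_2$ and $h^\vee=1$. The Weyl group is $W=\{1,s_{\alpha_1}\}$, and $s=s_{\alpha_1}$ acts by $s\alpha_1=-\alpha_1$, $s\alpha_2=\theta$, $s\theta=\alpha_2$.

Let $\widehat{\mathfrak g}'=\mathfrak g\otimes\mathbb C[t,t^{-1}]\oplus\mathbb CK$ with $K$ central and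
$$[x\otimes t^m,y\otimes t^n]=[x,y]\otimes t^{m+n}+m\delta_{m+n,0}(x|y)K ,$$
and $\widehat{sl(2|1)}=\widehat{\mathfrak g}'\oplus\mathbb Cd$ with $[d,x\otimes t^n]=n\,x\otimes t^n$. Write $x(n)=x\otimes t^n$, $x(z)=\sum_nx(n)z^{-n-1}$ and $U=U(\widehat{\mathfrak g}')$. With $\hat{\mathfrak h}=\mathfrak h\oplus\mathbb CK\oplus\mathbb Cd$ we have $\hat{\mathfrak h}^*=\mathfrak h^*\oplus\mathbb C\Lambda_0\oplus\mathbb C\delta$, where $\Lambda_0(K)=1$, $\Lambda_0(\mathfrak h)=\Lambda_0(d)=0$, $\delta(d)=1$, $\delta(\mathfrak h)=\delta(K)=0$. The form is extended by $(\Lambda_0|\delta)=1$, $(\Lambda_0|\Lambda_0)=(\delta|\delta)=0$, $\mathfrak h^*\perp\Lambda_0,\delta$. The positive affine roots are $\hat\Delta_+=\Delta_+\cup\{\alpha+n\delta:\alpha\in\Delta\cup\{0\},n\ge1\}$; put $\hat\Delta=\hat\Delta_+\cup-\hat\Delta_+$, so $0\notin\hat\Delta$. Also $\hat\rho=\rho+\Lambda_0$ and $\hat{\mathfrak n}_+=\mathfrak n_+\oplus\mathfrak g\otimes t\mathbb C[t]$. The root space of $\beta+n\delta$ is $\hat{\mathfrak g}_{\beta+n\delta}=\mathfrak g_\beta\otimes t^n$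 for $\beta\in\Delta$, and $\hat{\mathfrak g}_{n\delta}=\mathfrak h\otimes t^n$. Roots $\beta+n\delta$ with $\beta\in\Delta$ are called real.

Choose root vectors $e_\gamma\in\mathfrak g_\gamma$; then $(e_\gamma|e_{-\gamma})\ne0$. For a real affine root $\gamma+n\delta$ write $e_{\gamma+n\delta}=e_\gamma(n)$. Invariance gives $[e_\gamma,e_{-\gamma}]=(e_\gamma|e_{-\gamma})t_\gamma$, hence
$$[e_\gamma(n),e_{-\gamma}(-n)]=(e_\gamma|e_{-\gamma})(t_\gamma+nK),\tag{1.2}$$
which acts on a vector of weight $\nu$ and level $k$ by $(e_\gamma|e_{-\gamma})(\nu|\gamma+n\delta)$, where $(\nu|\gamma+n\delta)=(\nu|\gamma)+nk$. We abbreviate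
$$\psi=e_{-\alpha_2},\qquad \chi=e_{-\theta}.$$
None of $-2\alpha_2,-2\theta,-\alpha_2-\theta$ is a root, so all modes $\psi(m),\chi(n)$ anticommute with each other; in particular $\psi(m)^2=\chi(m)^2=0$.

### 1.2. Weak modules and highest weight modules

The universal algebra is $V^k=U\otimes_{U(\mathfrak g\otimes\mathbb C[t]\oplus\mathbb CK)}\mathbb C_k$, where $\mathfrak g\otimes\mathbb C[t]$ acts on $\mathbb C_k$ by $0$ and $K$ by $k$. It is spanned by the vectors $x_1(n_1)\cdots x_r(n_r)\mathbf 1$. Let $I$ be its maximal ideal and $V=V^k/I=L_{\widehat{sl(2|1)}}(k,0)$. A weak module carries no grading or finiteness condition. We use the following textbook facts.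

A $\widehat{\mathfrak g}'$-module is smooth if each of its vectors is killed by $\mathfrak g\otimes t^B\mathbb C[t]$ for some $B$. Smooth modules of level $k$ are the same as $V^k$-modules, and $\widehat{\mathfrak g}'$-homomorphisms between them commute with all modes. Weak $V$-modules are the smooth modules $M$ of level $k$ with $Y_M(I,z)=0$, and their submodules are the $\widehat{\mathfrak g}'$-submodules. For homogeneous $a,b$ and $l,m,n\in\mathbb Z$ the Borcherds identity holds:
$$\sum_{j\ge0}(-1)^j\tbinom lj\big(a_{(m+l-j)}b_{(n+j)}-(-1)^{l+|a||b|}b_{(n+l-j)}a_{(m+j)}\big)=\sum_{j\ge0}\tbinom mj(a_{(l+j)}b)_{(m+n-j)}.\tag{1.3}$$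
For $l=0$ it is the commutator formula. Since $k+1\ne0$, the Sugawara operator $L_0$ acts on smooth modules, preserves every submodule, commutes with $\mathfrak h$ and satisfies $[L_0,x(n)]=-nx(n)$. If $\hat{\mathfrak n}_+v=0$ and $xv=\bar\lambda(x)v$ for $x\in\mathfrak h$, then
$$L_0v=C(\bar\lambda)v,\qquad C(\bar\lambda)=\frac{(\bar\lambda|\bar\lambda+2\rho)}{2(k+1)}.\tag{1.4}$$

**Definition 1.1.** A highest weight module of level $k$ is a $\widehat{\mathfrak g}'$-module of level $k$ generated by a vector $v\neq0$ with $\hat{\mathfrak n}_+v=0$ and $xv=\bar\lambda(x)v$ for $x\in\mathfrak h$.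

Such a module is smooth. By (1.4) $v$ is an $L_0$-eigenvector, so $L_0$ is semisimple on $Uv$. We put $d=-L_0$ on modules with $L_0$ semisimple, and "weight" means weight in $\hat{\mathfrak h}^*$; the bar denotes restriction to $\mathfrak h$. Submodules are weight-graded, since $\mathfrak h$ and $L_0$ preserve them. By PBW, all weights are $\mathrm{wt}(v)$ minus sums of elements of $\hat\Delta_+$, and the weight space of $\mathrm{wt}(v)$ is $\mathbb Cv$. So the sum of all proper submodules is proper, and there is a unique irreducible quotient. It is determined by $\bar\lambda$ and is the restriction of $L(\lambda)$ to $\widehat{\mathfrak g}'$; only $\lambda$ modulo $\mathbb C\delta$ matters.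

As an example, $V^k$ is a highest weight module with $\bar\lambda=0$. A $\widehat{\mathfrak g}'$-submodule of $V^k$ is stable under all modes and under $L_{-1}$, so it is an ideal. Hence $V=L(k\Lambda_0)$ is irreducible over $\widehat{\mathfrak g}'$.

We record the highest weight by $a=(\lambda|\alpha_1)$ and $p=(\lambda|\alpha_2)$.

### 1.3. Positive systems and odd reflections

The tool for comparing highest weights is to change the set of positive roots one odd root at a time. For $n\in\mathbb Z$ let
$$R_n=\{\alpha_1+m\delta\}_{m\ge0}\cup\{-\alpha_1+m\delta\}_{m\ge1}\cup\{m\delta\}_{m\ge1}\cup\{\alpha_2+m\delta,\theta+m\delta\}_{m\ge n}\cup\{-\alpha_2+m\delta,-\theta+m\delta\}_{m\ge1-n},\tag{1.5}$$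
and let $R_n'$ be $R_n$ with $\alpha_2+n\delta$ replaced by its negative. Then $R_0=\hat\Delta_+$, and $R_{n+1}$ is $R_n'$ with $\theta+n\delta$ replaced by its negative. For instance $R_1$ differs from $\hat\Delta_+$ only in that $\alpha_2,\theta$ have been replaced by $-\alpha_2,-\theta$. For $R=R_n$ or $R_n'$ we have $\hat\Delta=R\sqcup-R$. Define linear functionals on $\mathfrak h^*\oplus\mathbb C\delta$ by
$$F_{R_n}:\ \delta\mapsto3,\ \alpha_1\mapsto1,\ \alpha_2\mapsto1-3n;\qquad F_{R_n'}:\ \delta\mapsto3,\ \alpha_1\mapsto2,\ \alpha_2\mapsto-1-3n .$$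
So $\theta\mapsto2-3n$ and $\theta\mapsto1-3n$ respectively. On the six real families $\alpha_1,-\alpha_1,\alpha_2,\theta,-\alpha_2,-\theta$ of $R_n$ the minimal values of $F_{R_n}$ are $1,2,1,2,2,1$; on those of $R_n'$ the minimal values of $F_{R'_n}$ are $2,1,2,1,1,2$. Thus $F_R$ takes positive integer values on $R$, negative integer values on $-R$, and
$$F_{R_n}(\alpha_2+n\delta)=1,\qquad F_{R_n'}(\theta+n\delta)=1.$$
Hence $R=\{\gamma\in\hat\Delta:F_R(\gamma)>0\}$, the space $\mathfrak n_R=\bigoplus_{\gamma\in R}\hat{\mathfrak g}_\gamma$ is a subalgebra, and $\widehat{\mathfrak g}'=\mathfrak n_{-R}\oplus(\mathfrak h\oplus\mathbb CK)\oplus\mathfrak n_R$. A vector $y$ is called $R$-singular if $\mathfrak n_Ry=0$. For $R_0$ this says $\hat{\mathfrak n}_+y=0$.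

**Lemma 1.2.** Let $N$ be a highest weight module of level $k$, and let $0\ne y\in N$ be an $R$-singular weight vector with $N=Uy$.

(a) $N=U(\mathfrak n_{-R})y$. Every weight $\nu$ of $N$ has $F_R(\mathrm{wt}(y)-\nu)\in\mathbb Z_{\ge0}$, and the value $0$ occurs only on $\mathbb Cy$.

(b) If $\gamma\in R$ is real and $F_R(\gamma)=1$, then the weight space of weight $\mathrm{wt}(y)-\gamma$ is spanned by $e_{-\gamma}y$.

(c) If $N$ is irreducible, nonzero $R$-singular weight vectors are unique up to a scalar.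

*Proof.* (a) is PBW for the decomposition above: $N$ is spanned by monomials in root vectors of $\mathfrak n_{-R}$ applied to $y$, and each factor lowers $F_R$ by at least $1$. For (b), a monomial lowering $F_R$ by $1$ is a single root vector, and if it has weight $-\gamma$ it is a multiple of $e_{-\gamma}$, because $\hat{\mathfrak g}_{-\gamma}$ is one-dimensional. For (c), let $y,y'$ be two such vectors; both generate $N$. By (a), $F_R(\mathrm{wt}(y)-\mathrm{wt}(y'))$ is both $\ge0$ and $\le0$, so it is $0$ and $y'\in\mathbb Cy$. $\square$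

**Lemma 1.3 (odd reflection).** Let $(R,\alpha,R^+)$ be $(R_n,\alpha_2+n\delta,R_n')$ or $(R_n',\theta+n\delta,R_{n+1})$, so that $R^+=(R\setminus\{\alpha\})\cup\{-\alpha\}$ and $F_R(\alpha)=1$. Let $Z$ be a $\widehat{\mathfrak g}'$-module of level $k$ and $y\in Z$ an $R$-singular vector.

(a) $e_{-\alpha}y$ is killed by $\hat{\mathfrak g}_\gamma$ for all $\gamma\in R\setminus\{\alpha\}$ and by $e_{-\alpha}$.

(b) $e_\alpha e_{-\alpha}y=[e_\alpha,e_{-\alpha}]y$. If $y\ne0$ is a weight vector of weight $\nu$, this is a nonzero multiple of $(\nu|\alpha)\,y$. So if $(\nu|\alpha)\neq0$, then $e_{-\alpha}y$ is nonzero and $R^+$-singular; and if $e_{-\alpha}y=0$, then $(\nu|\alpha)=0$.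

(c) If $Z$ is an irreducible highest weight module, $y\ne0$ is a weight vector of weight $\nu$ and $(\nu|\alpha)=0$, then $e_{-\alpha}y=0$, and $y$ is $R^+$-singular.

*Proof.* (a) Let $\gamma\in R\setminus\{\alpha\}$ and $x\in\hat{\mathfrak g}_\gamma$. Then $xe_{-\alpha}y=[x,e_{-\alpha}]y$, with $[x,e_{-\alpha}]$ in degree $\gamma-\alpha\ne0$. If $\gamma-\alpha\notin\hat\Delta$, the bracket is $0$. If $\gamma-\alpha\in\hat\Delta$, then $F_R(\gamma-\alpha)=F_R(\gamma)-1\ge0$, and $F_R$ does not vanish on $\hat\Delta$, so $\gamma-\alpha\in R$ and the bracket kills $y$. Finally $e_{-\alpha}^2=0$, since $\alpha$ is an odd real root. (b) follows from $e_\alpha y=0$, (1.2) and (a). (c) By (b), $e_\alpha e_{-\alpha}y=0$, so with (a) the vector $e_{-\alpha}y$ is $R$-singular. Its weight $\nu-\alpha$ differs from $\nu$, so it is $0$ by Lemma 1.2(c). $\square$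

**Definition 1.4 (the chain).** Let $M$ be an irreducible highest weight module of level $k$ with highest weight vector $v=v_0$ of weight $\lambda=\lambda_0$. For $n\ge0$ put
$$p_n=(\lambda_n|\alpha_2+n\delta),\qquad v_n'=\psi(-n)^{\epsilon_n}v_n,\qquad\lambda_n'=\lambda_n-\epsilon_n(\alpha_2+n\delta),$$
$$q_n=(\lambda_n'|\theta+n\delta),\qquad v_{n+1}=\chi(-n)^{\eta_n}v_n',\qquad\lambda_{n+1}=\lambda_n'-\eta_n(\theta+n\delta),$$
where $\epsilon_n=1$ if $p_n\neq0$ and $\epsilon_n=0$ if $p_n=0$; likewise $\eta_n=1$ if $q_n\ne0$ and $\eta_n=0$ if $q_n=0$.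

By Lemma 1.3, inductively, $v_n\neq0$ is $R_n$-singular of weight $\lambda_n$ and $v_n'\ne0$ is $R_n'$-singular of weight $\lambda_n'$. Moreover $\psi(-n)v_n=0$ if $p_n=0$, and $\chi(-n)v_n'=0$ if $q_n=0$. With $a_n=(\lambda_n|\alpha_1)$, the pairings (1.1) give
$$q_n=a_n+p_n+\epsilon_n,\qquad a_{n+1}=a_n+\epsilon_n-\eta_n,\qquad p_{n+1}=p_n+\tfrac1u-(1-\eta_n).\tag{1.6}$$
Indeed $q_n=(\lambda_n|\alpha_1)+p_n-\epsilon_n(\alpha_2|\theta)$, next $a_{n+1}=a_n-\epsilon_n(\alpha_2|\alpha_1)-\eta_n(\theta|\alpha_1)$, and $p_{n+1}=p_n+k-\eta_n(\theta|\alpha_2)=p_n+k+\eta_n$.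

### 1.4. The chain in the vacuum module

The purpose here is to produce explicit relations in $V$.

**Lemma 1.5.** For $M=V$, $v=\mathbf1$, we have $\epsilon_0=\eta_0=0$ and $\epsilon_n=\eta_n=1$ for $1\le n\le u-1$. The vector
$$w=v_u=\chi(-(u-1))\psi(-(u-1))\cdots\chi(-1)\psi(-1)\mathbf1\in V$$
is nonzero, $R_u$-singular, of $\mathfrak h$-weight $-(u-1)\xi$, and $\psi(-u)w=0=\chi(-u)w$.

*Proof.* We use (1.6). First $p_0=a_0=0$, so $\epsilon_0=0$, $q_0=0$, $\eta_0=0$, $p_1=\frac1u-1$, $a_1=0$. If $1\le n\le u-1$, $p_n=\frac nu-1$ and $a_n=0$, then $\epsilon_n=1$, $q_n=\frac nu\ne0$, $\eta_n=1$, $a_{n+1}=0$, $p_{n+1}=\frac{n+1}u-1$. So $w=v_u$ has weight $-(u-1)(\alpha_2+\theta)=-(u-1)\xi$ on $\mathfrak h$. Next $p_u=0$, so $\psi(-u)w=0$ and $v_u'=w$; then $q_u=a_u+p_u+0=0$, so $\chi(-u)w=0$. $\square$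

For $u=2$ we have $w=\chi(-1)\psi(-1)\mathbf1$ and
$$\psi(-2)\chi(-1)\psi(-1)\mathbf1=0,\qquad\chi(-2)\chi(-1)\psi(-1)\mathbf1=0\quad\text{in }V .\tag{1.7}$$
In $V^{-1/2}$ these two vectors are nonzero by PBW, so (1.7) consists of genuine relations.

### 1.5. The relations leave four weights

**Proposition 1.6.** Let $u=2$, $k=-\frac12$. If $L(\lambda)$ is a weak $V$-module of level $k$, then $(a,p)=((\lambda|\alpha_1),(\lambda|\alpha_2))$ is one of $(0,0)$, $(0,-\frac12)$, $(-\frac12,0)$, $(-\frac32,\frac12)$.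

*Proof.* **Step 1: turn (1.7) into relations between modes.** If the modes of $a$ and $b$ supercommute on a module, then (1.3) with $m=0$, $l=-1$ reads $(a_{(-1)}b)_{(n)}=\sum_{i\in\mathbb Z}a_{(i)}b_{(n-1-i)}$, that is, $Y(a_{(-1)}b,z)=Y(a,z)Y(b,z)$. Also $\psi(-2)b=(\psi(-2)\mathbf1)_{(-1)}b$ and $Y(\psi(-2)\mathbf1,z)=\partial\psi(z)=\sum_n(-n-1)\psi(n)z^{-n-2}$, and the same holds for $\chi$. As all modes of $\psi,\chi$ anticommute, (1.7) says $\partial\psi(z)\chi(z)\psi(z)=0$ and $\partial\chi(z)\chi(z)\psi(z)=0$ on every weak $V$-module. Let $v$ be the highest weight vector of $L(\lambda)$. Since $\psi(n)v=\chi(n)v=0$ for $n\ge1$, for each $s$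
$$\sum_{n+l+m=s}(n+1)\,\psi(n)\chi(l)\psi(m)v=0,\qquad\sum_{n+l+m=s}(n+1)\,\chi(n)\chi(l)\psi(m)v=0,\tag{1.8}$$
and only $n,l,m\le0$ contribute.

**Step 2: read off four consequences.** Repeated equal modes give $0$, and the coefficient $n+1$ kills $n=-1$.

- First sum, $s=-1$: only $(n,l,m)=(0,0,-1)$ survives. So (I) $\psi(-1)\chi(0)\psi(0)v=0$.
- First sum, $s=-2$: the surviving monomials are $\psi(0)\chi(0)\psi(-2)v$, $\psi(-2)\chi(0)\psi(0)v$ and $\psi(0)\chi(-1)\psi(-1)v$. The first two contain $\chi(0)\psi(0)$. So (II) if $\chi(0)\psi(0)v=0$, then $\chi(-1)\psi(-1)\psi(0)v=0$.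
- Second sum, $s=-1$: only $(0,-1,0)$ survives. So (III) $\chi(-1)\chi(0)\psi(0)v=0$.
- Second sum, $s=-2$, if $\psi(0)v=0$: then $m\le-1$, and only $(0,-1,-1)$ survives. So (IV) if $\psi(0)v=0$, then $\chi(-1)\psi(-1)\chi(0)v=0$.

**Step 3: run the chain in four cases.** We use (1.6) with $u=2$, so $p_{n+1}=p_n+\frac12-(1-\eta_n)$.

Case $(\epsilon_0,\eta_0)=(0,0)$. Then $p_0=0$ and $0=q_0=a_0$.

Case $(1,1)$. Then $v_1=\chi(0)\psi(0)v$, $p_1=p_0+\frac12$ and $a_1=a_0$. By (I), $\psi(-1)v_1=0$, so $p_1=0$ by Lemma 1.3(b), i.e. $p_0=-\frac12$ and $v_1'=v_1$. By (III), $\chi(-1)v_1'=0$, so $0=q_1=a_1+p_1+0=a_0$.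

Case $(0,1)$. Then $p_0=0$, $\psi(0)v=0$, $v_1=\chi(0)v$, $p_1=\frac12$, $a_1=a_0-1$, so $\epsilon_1=1$ and $v_1'=\psi(-1)\chi(0)v$. By (IV), $\chi(-1)v_1'=0$, so $0=q_1=a_0-1+\frac12+1$ and $a_0=-\frac12$.

Case $(1,0)$. Then $v_1=\psi(0)v$, $\chi(0)\psi(0)v=0$, $0=q_0=a_0+p_0+1$, $p_1=p_0-\frac12$ and $a_1=a_0+1$. If $p_1\ne0$, then $\epsilon_1=1$ and $q_1=a_1+p_1+1=a_0+p_0+\frac32=\frac12\ne0$, so $\chi(-1)\psi(-1)\psi(0)v=v_2\neq0$, against (II). So $p_1=0$, $p_0=\frac12$, $a_0=-\frac32$. $\square$

### 1.6. Spectral flow and the existence of the four modules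

Proposition 1.6 gives an upper bound. To show that the four weights occur we move $V$ around by automorphisms. For an automorphism $\sigma$ of $\widehat{\mathfrak g}'$ and a module $M$, let $\sigma^*M$ be the space $M$ on which $y$ acts as $\sigma(y)$; it is irreducible if $M$ is.

**Definition 1.7 (spectral flow).** For $h\in\mathfrak h$ with $\gamma(h)\in\mathbb Z$ for all $\gamma\in\Delta$, let
$$\sigma_h(xt^m)=xt^{m+\gamma(h)}\ (x\in\mathfrak g_\gamma,\ \gamma\in\Delta),\qquad\sigma_h(xt^m)=xt^m+\delta_{m,0}(h|x)K\ (x\in\mathfrak h),\qquad\sigma_h(K)=K.$$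

This is an automorphism. The only bracket that needs a check is that of $xt^m$ and $yt^n$ with $x\in\mathfrak g_\gamma$, $y\in\mathfrak g_{-\gamma}$. There the images have bracket $[x,y]t^{m+n}+(m+\gamma(h))\delta_{m+n,0}(x|y)K$, and $\sigma_h([xt^m,yt^n])$ is the same because $(h|[x,y])=\gamma(h)(x|y)$. Clearly $\sigma_h\sigma_{h'}=\sigma_{h+h'}$.

We use two flows. Let $\zeta=\mathrm{diag}(-1,-1,-2)$, so $\alpha_1(\zeta)=0$ and $\alpha_2(\zeta)=\theta(\zeta)=1$. Comparing pairings with $\alpha_1,\alpha_2$ gives $\zeta=-t_\xi$, that is, $(\zeta|x)=-\xi(x)$ for $x\in\mathfrak h$. Put $\sigma=\sigma_\zeta$. It shifts $\alpha_2,\theta$ up by $\delta$ and $-\alpha_2,-\theta$ down by $\delta$, so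
$$\sigma^n(\hat{\mathfrak n}_+)=\mathfrak n_{R_n}.\tag{1.9}$$
Let $\beta_0\in\mathfrak h$ have $\alpha_1(\beta_0)=-1$, $\alpha_2(\beta_0)=1$, $\theta(\beta_0)=0$. Let $\varphi$ be conjugation by $\begin{pmatrix}0&1\\-1&0\end{pmatrix}\oplus(1)$. It preserves the supertrace form, swaps the first two diagonal entries of elements of $\mathfrak h$, and maps $\mathfrak g_\gamma$ to $\mathfrak g_{s\gamma}$ and $t_\gamma$ to $t_{s\gamma}$. It acts on $\widehat{\mathfrak g}'$ by $xt^m\mapsto\varphi(x)t^m$. Put $\tau=\sigma_{\beta_0}\circ\varphi$. On roots,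
$$\pm\alpha_1+m\delta\mapsto\mp\alpha_1+(m\pm1)\delta,\qquad\pm\alpha_2+m\delta\mapsto\pm\theta+m\delta,\qquad\pm\theta+m\delta\mapsto\pm\alpha_2+(m\pm1)\delta ,$$
and comparison with (1.5) gives $\tau(\hat{\mathfrak n}_+)=\mathfrak n_{R_0'}$.

**Lemma 1.8.** If $M$ is a weak $V$-module, so are $\sigma_h^*M$ (for $h$ as in Definition 1.7), $\varphi^*M$ and $\tau^*M$.

*Proof.* The automorphism $\varphi$ of $\mathfrak g$ induces an automorphism of $V^k$, which preserves the unique maximal ideal $I$, and $\varphi^*M$ has structure map $b\mapsto Y_M(\varphi b,z)$. Since $\tau^*=\varphi^*\sigma_{\beta_0}^*$, only $\sigma_h^*M$ remains. It is smooth of level $k$, so it is a $V^k$-module with some structure map $Y^\sigma$. We must show $Y^\sigma(I,z)=0$. The plan is to express $Y^\sigma$ through $Y_M$.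

**Step 1: the currents and the $n$-th products.** Put $c=\gamma(h)$. The currents of $\sigma_h^*M$ are $x^\sigma(z)=z^cx(z)$ for $x\in\mathfrak g_\gamma$ with $\gamma\neq0$, and $x^\sigma(z)=x(z)+k(h|x)z^{-1}$ for $x\in\mathfrak h$. With
$$A(z)_nB(z)=\mathrm{Res}_{z_1}\big((z_1-z)^nA(z_1)B(z)-(-1)^{|A||B|}(-z+z_1)^nB(z)A(z_1)\big),$$
(1.3) with $m=0$ gives $Y^\sigma(x(n)b,z)=x^\sigma(z)_nY^\sigma(b,z)$, and similarly $Y_M(x(n)b,z)=x(z)_nY_M(b,z)$. Since $Y^\sigma(\mathbf1,z)=\mathrm{Id}$ and $V^k$ is spanned by the $x_1(n_1)\cdots x_r(n_r)\mathbf1$, this recursion determines $Y^\sigma$.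

**Step 2: products with $z^pA$.** For mutually local $A,B$ and $p\in\mathbb Z$,
$$(z^pA)_nB=\sum_{j\ge0}\tbinom pjz^{p-j}A_{n+j}B,\tag{1.10}$$
a finite sum. Indeed, for each $J\geq0$ the Laurent polynomial $z_1^p-\sum_{j<J}\binom pjz^{p-j}(z_1-z)^j$ vanishes to order $J$ at $z_1=z$, so it equals $(z_1-z)^Jr(z_1,z)$ with $r\in\mathbb C[z^{\pm1},z_1^{\pm1}]$. For $J\gg0$ we have $n+J\ge0$ and $(z_1-z)^{n+J}\big(A(z_1)B(z)-(-1)^{|A||B|}B(z)A(z_1)\big)=0$ by locality, so the remainder contributes nothing; for the same reason $A_{n+j}B=0$ for $j\gg0$. Moreover $\mathrm{Id}_nB=\delta_{n,-1}B$, so (1.10) with $p=-1$ gives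
$$(z^{-1}\mathrm{Id})_nB=(-1)^{n+1}z^nB\ \text{ if }n\le-1,\qquad(z^{-1}\mathrm{Id})_nB=0\ \text{ if }n\ge0.$$

**Step 3: an operator on $V^k$.** On $V^k$ the operators $h(m)$, $m\ge0$, commute; those with $m\ge1$ are locally nilpotent and almost all of them kill a given vector; and $h(0)$ is diagonalizable with integer eigenvalues. So
$$D(z)=\exp\Big(\sum_{m\ge1}\tfrac{(-1)^{m+1}}mh(m)z^{-m}\Big)z^{h(0)}:V^k\to V^k[z,z^{-1}]$$
is well defined. The adjoint action of the exponent multiplies $x\otimes t^n$, $x\in\mathfrak g_\gamma$, $\gamma\ne0$, by $c\log(1+t/z)$. For $x\in\mathfrak h$ it sends $x(n)$ to the scalar $(-1)^{n+1}z^nk(h|x)$ if $n\le-1$, and to $0$ otherwise. Hence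
$$D(z)x(n)=\Big(\sum_{j\ge0}\tbinom cjz^{c-j}x(n+j)\Big)D(z)\quad(x\in\mathfrak g_\gamma,\ \gamma\neq0),$$
and for $x\in\mathfrak h$, $D(z)x(n)$ equals $\big(x(n)+(-1)^{n+1}z^nk(h|x)\big)D(z)$ if $n\le-1$ and $x(n)D(z)$ if $n\ge0$.

**Step 4: compare.** Put $Y'(b,z)=Y_M(D(z)b,z)$. Then $Y'(\mathbf1,z)=\mathrm{Id}$. By Step 3, $Y'(x(n)b,z)$ equals $\sum_j\binom cjz^{c-j}x(z)_{n+j}Y'(b,z)$ for $\gamma\ne0$, and $x(z)_nY'(b,z)$ plus the scalar term for $x\in\mathfrak h$; here we use that multiplying $B$ by a power of $z$ commutes with $B\mapsto A_nB$. By Step 2 both expressions are $x^\sigma(z)_nY'(b,z)$. So $Y'$ satisfies the recursion of Step 1, and $Y^\sigma=Y'$. Since $I$ is stable under all $h(m)$, $m\ge0$, we have $D(z)I\subset I[z,z^{-1}]$ and $Y^\sigma(I,z)=0$. $\square$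

**Lemma 1.9.** Let $M=L(\lambda)$ be an irreducible highest weight module of level $k$, with chain as in Definition 1.4.

(a) $\sigma^*M$ is a highest weight module with highest weight vector $v_1$; its weight $\mu$ has $(\mu|\alpha_1)=a_1$, $(\mu|\alpha_2)=p_1$.

(b) $\tau^*M$ is a highest weight module with highest weight vector $v_0'$; its weight $\mu$ has $(\mu|\alpha_1)=k-a_0-\epsilon_0$, $(\mu|\alpha_2)=q_0$.

*Proof.* (a) By (1.9), $v_1$ is killed by $\hat{\mathfrak n}_+$ in $\sigma^*M$. There $x\in\mathfrak h$ acts on it by $\lambda_1(x)+k(\zeta|x)$, so $\mu=\bar\lambda_1-k\xi$. Then $(\mu|\alpha_1)=a_1$ and $(\mu|\alpha_2)=(\lambda_1|\alpha_2)+k=p_1$. (b) $v_0'$ is $R_0'$-singular and $\tau(\hat{\mathfrak n}_+)=\mathfrak n_{R_0'}$. Also $\tau(t_{\alpha_1})=\sigma_{\beta_0}(-t_{\alpha_1})=-t_{\alpha_1}-\alpha_1(\beta_0)K=-t_{\alpha_1}+K$ and $\tau(t_{\alpha_2})=\sigma_{\beta_0}(t_\theta)=t_\theta$. Now $(\lambda_0'|\alpha_1)=a_0-\epsilon_0(\alpha_2|\alpha_1)=a_0+\epsilon_0$ and $(\lambda_0'|\theta)=q_0$.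 $\square$

**Proposition 1.10.** For $u=2$ the irreducible highest weight modules that are weak $V$-modules are exactly the four $L(\lambda)$ with the weights of Proposition 1.6.

*Proof.* $V$ has $(a,p)=(0,0)$. Its chain has $\epsilon_0=\eta_0=0$, $a_1=0$, $p_1=-\frac12$, so $\sigma^*V$ has $(0,-\frac12)$, and $\tau^*V$ has $(k,0)=(-\frac12,0)$. For $M=\tau^*V$ we have $a_0=-\frac12$, $p_0=0$, so $\epsilon_0=0$, $q_0=-\frac12$, $\eta_0=1$, $a_1=-\frac32$, $p_1=\frac12$, and $\sigma^*\tau^*V$ has $(-\frac32,\frac12)$. All are weak $V$-modules by Lemma 1.8. $\square$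

What changes for larger $u$? To ask this properly we state the general problem.

## 2. Admissible weights and the category $\mathcal O$ at level $\frac1u-1$

### 2.1. The list of admissible weights

A boundary admissible level is $\frac{h^\vee}u-h^\vee=\frac1u-1=k$ with an integer $u\ge2$.

**Definition 2.1.** Following Kac and Wakimoto, the admissible weights of level $k$ are
$$\lambda=(t_\beta y).(k\Lambda_0)=t_\beta y(k\Lambda_0+\hat\rho)-\hat\rho .$$
Here $y\in W$ acts linearly and fixes $\Lambda_0$ and $\delta$; $\beta\in P^\vee=\{\beta\in\mathfrak h^*:(\beta|\alpha)\in\mathbb Z\ \forall\alpha\in\Delta\}$; $t_\beta(\mu)=\mu+\mu(K)\beta-\big((\mu|\beta)+\frac12(\beta|\beta)\mu(K)\big)\delta$; and $(\beta,y)$ satisfies $t_\beta y(\gamma)\in\hat\Delta_+$ for all $\gamma\in\{\alpha_1,\alpha_2,u\delta-\theta\}$. The admissible modules are the $L(\lambda)$ with $\lambda$ admissible, regarded as $\widehat{\mathfrak g}'$-modules. Let $A$ be the set of admissible weights modulo $\mathbb C\delta$.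

**Lemma 2.2.** $A$ is parametrized bijectively by $(n_0,n_0')\in\{0,\dots,u-1\}^2$ through

- if $n_0\le n_0'$: $(\lambda|\alpha_1)=-\frac{n_0'-n_0}u$, $(\lambda|\alpha_2)=-\frac{n_0}u$;
- if $n_0'<n_0$: $(\lambda|\alpha_1)=-2+\frac{n_0-n_0'}u$, $(\lambda|\alpha_2)=1-\frac{n_0}u$.

The map $\lambda\mapsto\big((\lambda|\alpha_1),(\lambda|\alpha_2)\big)\bmod\mathbb Z$ is a bijection $A\to(\frac1u\mathbb Z/\mathbb Z)^2$. In particular $|A|=u^2$, and if $\lambda,\mu\in A$ and $\bar\lambda-\bar\mu\in Q$, then $\bar\lambda=\bar\mu$.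

*Proof.* Since $k\Lambda_0+\hat\rho=\frac1u\Lambda_0+\rho$, we have $\lambda\equiv k\Lambda_0+y\rho-\rho+\beta/u$ modulo $\mathbb C\delta$. On $\mathfrak h^*\oplus\mathbb C\delta$, $t_\beta$ acts by $\mu\mapsto\mu-(\mu|\beta)\delta$. The integers $(\beta|\alpha_1),(\beta|\alpha_2)$ are arbitrary and determine $\beta$. Put $n_0=-(\alpha_2|\beta)$ and $n_0'=-(\theta|\beta)$, so $(\alpha_1|\beta)=n_0-n_0'$.

For $y=1$ the three conditions are $-(\alpha_1|\beta)\ge0$, $-(\alpha_2|\beta)\ge0$, $u+(\theta|\beta)\ge1$, that is, $0\le n_0\le n_0'\le u-1$, and $\bar\lambda=\beta/u$. For $y=s$ we have $y\alpha_1=-\alpha_1$, $y\alpha_2=\theta$, $y\theta=\alpha_2$, and the conditions are $(\alpha_1|\beta)\ge1$, $-(\theta|\beta)\ge0$, $u+(\alpha_2|\beta)\ge1$, that is, $0\le n_0'<n_0\le u-1$. Here $y\rho-\rho=-\theta+\alpha_2=-\alpha_1$, so $\bar\lambda=-\alpha_1+\beta/u$. The formulas follow. In both cases the residues are $(-\frac{n_0'-n_0}u,-\frac{n_0}u)$, which gives the bijection. Elements of $Q$ pair integrally with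 $\alpha_1,\alpha_2$, so $\bar\lambda-\bar\mu\in Q$ forces equal residues. $\square$

For $u=2$ the pairs $(n_0,n_0')=(0,0),(1,1),(0,1),(1,0)$ give $(0,0),(0,-\frac12),(-\frac12,0),(-\frac32,\frac12)$, exactly the weights of Proposition 1.6. For $u=3$ the nine weights are $(0,0)$, $(-\frac13,0)$, $(-\frac23,0)$, $(0,-\frac13)$, $(-\frac13,-\frac13)$, $(0,-\frac23)$ for $n_0\le n_0'$, and $(-\frac53,\frac23)$, $(-\frac43,\frac13)$, $(-\frac53,\frac13)$ for $(n_0,n_0')=(1,0),(2,0),(2,1)$.

### 2.2. The conjecture and the theorems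

**Definition 2.3.** $\mathcal O$ is the category of $\widehat{\mathfrak g}'$-modules $M$ of level $k$ such that $M$ is finitely generated, $\mathfrak h$ acts semisimply, and $\hat{\mathfrak n}_+$ acts locally nilpotently. $V$ is rational in the category $\mathcal O$ if every weak $V$-module in $\mathcal O$ is completely reducible.

For example, every $L(\lambda)$ of level $k$ lies in $\mathcal O$: it is cyclic and $\mathfrak h$-semisimple, and since every root vector of $\hat{\mathfrak n}_+$ raises $F_{R_0}$ by at least $1$ while $F_{R_0}$ is bounded above on weights (relative to the highest weight), long products of elements of $\hat{\mathfrak n}_+$ kill any given vector.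

Irreducible modules are counted up to isomorphism and parity shift. The conjecture says that at each boundary admissible level $V$ is rational in $\mathcal O$, and that its irreducible weak modules in $\mathcal O$ are finitely many and are exactly the admissible modules of level $k$. It is true for every $u\geq 2$.

**Theorem A (the conjecture).** (1) The irreducible weak $V$-modules in $\mathcal O$ are exactly the admissible modules of level $k$. There are exactly $u^2$ of them, pairwise non-isomorphic, also up to parity shift. (2) Every weak $V$-module in $\mathcal O$ is completely reducible.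

**Theorem B (no condition on $\mathfrak h$, no finite generation).** Every weak $V$-module on which each element of $\hat{\mathfrak n}_+$ acts locally nilpotently is a direct sum of admissible modules of level $k$.

**Theorem C (criterion).** For an irreducible highest weight $\widehat{\mathfrak g}'$-module $L(\lambda)$ of level $k$ the following are equivalent: (i) $L(\lambda)$ is a weak $V$-module; (ii) $\lambda$ is admissible modulo $\mathbb C\delta$; (iii) $(\sigma^u)^*L(\lambda)\cong L(\lambda)$.

**Theorem D (sharpness).** There is a cyclic weak $V$-module with $\mathfrak h$ semisimple, on which $\mathfrak m=\mathfrak g\otimes t\mathbb C[t]\oplus\mathfrak g_{\alpha_2}\oplus\mathfrak g_\theta$ acts locally nilpotently, and which is not completely reducible. So local nilpotency of $\mathfrak g_{\alpha_1}$ cannot be dropped in Theorems A and B.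

### 2.3. Where the two arguments of Section 1 stop

The upper bound used the relations $\psi(-2)w=\chi(-2)w=0$. By Lemma 1.5 the relations for general $u$ are $\psi(-u)w=\chi(-u)w=0$, products of $2u-1$ modes; for $u=3$ they are quintic. On $v$ each coefficient of the resulting field identity is a sum of many monomials. In Section 1.5 we picked, separately for each of the four patterns $(\epsilon_0,\eta_0)$, a coefficient in which all monomials but one happened to vanish. Already in the pattern $(1,0)$ the lowest coefficient was empty, and the next one was useful only because the unwanted terms contained $\chi(0)\psi(0)$. For general $u$ one would have to do this for every pattern $(\epsilon_n,\eta_n)_{n<u}$, and the argument gives no rule for the choice.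

The existence proof used only $\sigma^*$ and $\tau^*$. By Lemma 1.9, modulo $\mathbb Z$, the first keeps $a$ and the second sends $a$ to $\frac1u-a$. Starting from $V$ one meets only $a\in\{0,\frac1u\}$, hence at most $2u$ of the $u^2$ weights. For $u=2$ this is everything; for $u\ge3$ it is not.

The case $u=2$ does contain a hint for the upper bound. Continue the four chains of Section 1.5 to the end of $n=1$. In the case $(0,0)$ the weight is that of $V$, and $\epsilon_1=\eta_1=1$; in the case $(1,1)$ we found $\epsilon_1=\eta_1=0$; in the case $(0,1)$, $\epsilon_1=1$, $\eta_1=0$; in the case $(1,0)$, $\epsilon_1=0$, and $q_1=a_1+p_1=-\frac12$ gives $\eta_1=1$. In all four cases exactly one $\epsilon_n$ and exactly one $\eta_n$ vanish, so $\bar\lambda_2=\bar\lambda-\xi$, and $-\xi$ is the weight of $w$. This suggests forgetting the relations, which say that something is zero, and using instead the nonzero vector $w$: a leading coefficient of $Y_M(w,z)v$ has the same $\mathfrak h$-weight as $v_2$. Sections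 3 and 4 carry this out for all $u$.

## 3. The condition $\bar\lambda_u=\bar\lambda-(u-1)\xi$ forces admissibility

This section is pure arithmetic with the chain (1.6).

**Proposition 3.1.** Let $L(\lambda)$ be an irreducible highest weight module of level $k$ with $\bar\lambda_u=\bar\lambda-(u-1)\xi$. Then $\lambda\in A$, and there are exactly one $n_0\in\{0,\dots,u-1\}$ with $\epsilon_{n_0}=0$ and exactly one $n_0'\in\{0,\dots,u-1\}$ with $\eta_{n_0'}=0$.

*Proof.* **Step 1: count the skipped reflections.** By construction $\bar\lambda_u=\bar\lambda-\big(\sum_{n<u}\eta_n\big)\alpha_1-\big(\sum_{n<u}(\epsilon_n+\eta_n)\big)\alpha_2$, and $\xi=\alpha_1+2\alpha_2$. So $\sum_{n<u}\eta_n=\sum_{n<u}\epsilon_n=u-1$, which gives the unique $n_0$ and $n_0'$.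

**Step 2: solve the recursion.** Write $[\cdot]=1$ if a condition is true and $0$ if it is false. By (1.6), for $0\le n\le u-1$,
$$p_n=p_0+\tfrac nu-[n>n_0'],\qquad a_n=a_0-[n>n_0]+[n>n_0'].$$

**Step 3: use $p_{n_0}=0$ and $q_{n_0'}=0$.** Suppose $n_0\le n_0'$. Then $p_{n_0}=0$ gives $p_0=-\frac{n_0}u$, so $p_{n_0'}=\frac{n_0'-n_0}u$. Next, $0=q_{n_0'}=a_{n_0'}+p_{n_0'}+\epsilon_{n_0'}$ reads $a_0-1+\frac{n_0'-n_0}u+1=0$ if $n_0<n_0'$, and $a_0+0+0=0$ if $n_0=n_0'$. So $a_0=-\frac{n_0'-n_0}u$ in both cases.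

Suppose $n_0'<n_0$. Then $0=p_{n_0}=p_0+\frac{n_0}u-1$ and $0=q_{n_0'}=a_0+p_0+\frac{n_0'}u+1$. So $p_0=1-\frac{n_0}u$ and $a_0=-2+\frac{n_0-n_0'}u$.

Since $a_0=(\lambda|\alpha_1)$ and $p_0=(\lambda|\alpha_2)$, these are exactly the weights of Lemma 2.2. $\square$

## 4. The leading coefficient of $Y_M(w,z)v$

We now show that every irreducible highest weight $V$-module satisfies the hypothesis of Proposition 3.1. The point is that $w$ behaves like a vacuum vector for the shifted algebra $\sigma^u(\mathfrak g\otimes\mathbb C[t])$.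

**Lemma 4.1.** $\sigma^u(xt^m)w=0$ in $V$ for all $x\in\mathfrak g$ and $m\ge0$.

*Proof.* The module $(\sigma^u)^*V$ is irreducible. By Lemma 1.5 and (1.9), $w$ is killed there by $\hat{\mathfrak n}_+$. On it $x\in\mathfrak h$ acts by $-(u-1)\xi(x)+uk(\zeta|x)=-(u-1)\xi(x)-(1-u)\xi(x)=0$. So $(\sigma^u)^*V$ is the irreducible highest weight module with $\bar\lambda=0$, and there is an isomorphism to $V$ with $w\mapsto\mathbf1$. Now $\mathfrak g\otimes\mathbb C[t]$ kills $\mathbf1$. $\square$

**Lemma 4.2.** If $M$ is an irreducible weak $V$-module, $0\ne b\in V$ is homogeneous for parity and $0\ne v\in M$, then $Y_M(b,z)v\ne0$.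

*Proof.* Suppose $Y_M(b,z)v=0$. For homogeneous $c\in V$ and $N\gg0$, locality gives
$$(z_1-z_2)^NY_M(b,z_1)Y_M(c,z_2)v=\pm(z_1-z_2)^NY_M(c,z_2)Y_M(b,z_1)v=0.$$
Now $Y_M(b,z_1)Y_M(c,z_2)v\in M((z_1))((z_2))$, where $z_1-z_2$ is invertible, so $Y_M(b,z_1)Y_M(c,z_2)v=0$. Hence $\{m\in M:Y_M(b,z)m=0\}$ is stable under all modes; it is a nonzero submodule, so it is $M$. Therefore $\{c\in V:Y_M(c,z)=0\}$ contains $b\ne0$. By (1.3) with $m=0$ it is a $\widehat{\mathfrak g}'$-submodule of the irreducible module $V$, so it contains $\mathbf1$. But $Y_M(\mathbf1,z)=\mathrm{Id}$, a contradiction. $\square$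

**Proposition 4.3.** Let $M=L(\lambda)$ be an irreducible highest weight module that is a weak $V$-module. Then $\bar\lambda_u=\bar\lambda-(u-1)\xi$, $(\sigma^u)^*M\cong M$, and $\lambda\in A$.

*Proof.* **Step 1: the leading coefficient is $R_u$-singular.** By Lemma 4.2 there is a largest $N$ with $w_{(N)}v\ne0$. Let $x\in\mathfrak g_\gamma$ with $\gamma\in\Delta\cup\{0\}$ and $\mathfrak g_0=\mathfrak h$, let $xt^m\in\hat{\mathfrak n}_+$, and put $c=u\gamma(\zeta)$.

If $\gamma\ne0$, Lemma 4.1 says $x(c+j)w=0$ for all $j\ge0$. Apply (1.3) with $a=x(-1)\mathbf1$, $b=w$, $l=c$, $n=N$ to $v$. The right side vanishes. On the left, $x(m+j)v=0$ for $j\ge0$, because $xt^{m+j}\in\hat{\mathfrak n}_+$, and $w_{(N+j)}v=0$ for $j\ge1$. Only $x(m+c)w_{(N)}v=0$ remains, that is, $\sigma^u(xt^m)w_{(N)}v=0$.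

If $\gamma=0$, then $m\ge1$ and $\sigma^u(xt^m)=xt^m$. Lemma 4.1 gives $x(j)w=0$ for $j\ge1$, and $x(0)w\in\mathbb Cw$. The commutator formula gives $x(m)w_{(N)}v=(x(0)w)_{(m+N)}v\in\mathbb Cw_{(m+N)}v=0$.

So $w_{(N)}v$ is killed by $\sigma^u(\hat{\mathfrak n}_+)=\mathfrak n_{R_u}$.

**Step 2: compare with the chain.** $w$ is homogeneous for $\mathfrak h$ and $L_0$, so $w_{(N)}v$ is a weight vector, of $\mathfrak h$-weight $\bar\lambda-(u-1)\xi$. By Lemma 1.2(c) it is proportional to $v_u$. Hence $\bar\lambda_u=\bar\lambda-(u-1)\xi$, and Proposition 3.1 gives $\lambda\in A$.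

**Step 3: invariance.** In $(\sigma^u)^*M$ the vector $v_u$ is killed by $\hat{\mathfrak n}_+$ and has weight $\bar\lambda_u-uk\xi=\bar\lambda_u+(u-1)\xi=\bar\lambda$. As $(\sigma^u)^*M$ is irreducible, it is isomorphic to $M$. $\square$

## 5. Twisted localization: reaching all $u^2$ weights

By Section 2.3 the flows reach only $a\in\{0,\frac1u\}$ modulo $\mathbb Z$. We need an operation that sends $a$ to $-a$. The model is $sl_2$ with $[e,f]=H$, $[H,f]=-2f$: let a module have basis $f^jv$, $j\ge0$, with $ev=0$, $Hv=av$ and $a\notin\mathbb Z$. Then $ef^jv=j(a-j+1)f^{j-1}v$. This coefficient vanishes at $j=0$, and also at $j=a+1$, which is not an integer. If "$f^{a+1}v$" made sense, it would be a highest weight vector with $H$-eigenvalue $a-2(a+1)=-a-2$. Localization in $f$ and a twist by $f^x$ with complex $x$ give it a meaning, and both preserve the property of being a $V$-module.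

Let $e\in\mathfrak g_{\alpha_1}$, $f\in\mathfrak g_{-\alpha_1}$ with $(e|f)=1$ and $H=[e,f]=t_{\alpha_1}$, and read $e,f,H$ as $e(0),f(0),H(0)$. Write $(\mathrm{ad}f)(y)=fy-yf$.

**Lemma 5.1.** Let $f$ be invertible in an associative algebra and $(\mathrm{ad}f)^{i}(y)=0$ for $i\gg0$. Then for $x\in\mathbb Z$
$$yf^x=f^x\sum_{i\ge0}(-1)^i\tbinom xif^{-i}(\mathrm{ad}f)^i(y),\qquad f^xy=\sum_{i\ge0}\tbinom xi(\mathrm{ad}f)^i(y)f^{x-i}.\tag{5.1}$$

*Proof.* Let $B$ be the span of all $f^s(\mathrm{ad}f)^i(y)$, $s\in\mathbb Z$, $i\ge0$. Left multiplication $L_f$, right multiplication $R_f$ and $\mathrm{ad}f=L_f-R_f$ preserve $B$ and commute. $L_f$ is invertible on $B$, and $T=L_f^{-1}\mathrm{ad}f$ is nilpotent on $B$, since $\mathrm{ad}f$ commutes with left multiplication by $f^s$. So $R_f=L_f(1-T)$ is invertible on $B$, and $R_f^x=L_f^x(1-T)^x$, which is the first formula. For the second, $L_f=R_f+\mathrm{ad}f=R_f(1+R_f^{-1}\mathrm{ad}f)$ on $B$, and $R_f^{-1}\mathrm{ad}f$ is nilpotent. $\square$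

**Lemma 5.2 (localization).** Let $M=L(\lambda)$ be a weak $V$-module with $a=(\lambda|\alpha_1)\notin\mathbb Z$. Then $f$ acts injectively on $M$, and the localization $N=M[f^{-1}]\supset M$ is a weak $V$-module on which $f$ is bijective.

*Proof.* **Step 1: construct $N$.** Since $(\mathrm{ad}f)^3\widehat{\mathfrak g}'=0$, $\mathrm{ad}f$ is locally nilpotent on $U$. The identities
$$f^Jy=\sum_i\tbinom Ji(\mathrm{ad}f)^i(y)f^{J-i},\qquad yf^J=\sum_i(-1)^i\tbinom Jif^{J-i}(\mathrm{ad}f)^i(y)$$
show that for $y\in U$, $j\ge0$ and $J\gg0$ we have $f^Jy\in Uf^j$ and $yf^J\in f^jU$. By PBW with $f$ as first or as last element, the even element $f$ is not a left or right zero divisor in $U$. So $\{f^j\}$ is a left and right Ore set of regular elements. By the standard theory the ring $U_f=U[f^{-1}]\supset U$ exists, every element of $N=U_f\otimes_UM$ has the form $f^{-j}m$, and the kernel of $M\to N$ is $\{m:f^jm=0\text{ for some }j\}$. This kernel is a submodule. It does not contain the highest weight vector $v$: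 by $ef^jv=j(a-j+1)f^{j-1}v$, with nonzero coefficient for $j\ge1$, all $f^jv$ are nonzero. As $M$ is irreducible, the kernel is $0$. So $f$ is injective on $M$, $M\subset N=\bigcup_jf^{-j}M$, and $f$ is bijective on $N$.

**Step 2: $N$ is smooth.** By (5.1) with $x=-j$ and $y=g(n)$, $g\in\mathfrak g$,
$$g(n)f^{-j}m=f^{-j}\sum_{i\le2}(-1)^i\tbinom{-j}if^{-i}\big((\mathrm{ad}f)^ig\big)(n)m,$$
which is $0$ for $n\gg0$. So $N$ is a $V^k$-module of level $k$ containing $M$ as a $V^k$-submodule.

**Step 3: $I$ acts by zero.** On $N$ we have $[f,b_{(n)}]=(f(0)b)_{(n)}$ for $b\in V^k$, and $f(0)$ is locally nilpotent on $V^k$. So (5.1) applies in $\mathrm{End}(N)$ to $y=b_{(n)}$, with $(\mathrm{ad}f)^i(y)=(f(0)^ib)_{(n)}$. If $b\in I$, then all $f(0)^ib\in I$ act by $0$ on $M$, so $b_{(n)}f^{-j}m=0$. Thus $Y_N(I,z)=0$. $\square$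

**Lemma 5.3 (twist).** In the situation of Lemma 5.2, $L(\lambda-(a+1)\alpha_1)$, of level $k$, is a weak $V$-module.

*Proof.* **Step 1: twist the action by $f^x$.** For $x\in\mathbb C$ and $b\in V^k$ put
$$Y^x(b,z)=\sum_i(-1)^i\tbinom xif^{-i}Y_N(f(0)^ib,z),$$
a finite sum over a range depending only on $b$, with modes $b^x_{(n)}$. For $x\in\mathbb Z$, (5.1) gives $Y^x(b,z)=f^{-x}Y_N(b,z)f^x$, so $Y^x$ is a $V^k$-module structure on $N$.

**Step 2: this holds for all $x\in\mathbb C$.** We have $Y^x(\mathbf1,z)=\mathrm{Id}$, since $f(0)\mathbf1=0$. Given $b$ and $v'\in N$, there is $n_1$ with $(f(0)^ib)_{(n)}v'=0$ for all $i$ and all $n\ge n_1$. So $b^x_{(n)}v'=0$ for $n\ge n_1$, with $n_1$ independent of $x$. Fix $a',b\in V^k$, $l,m,n\in\mathbb Z$ and $v'\in N$, and apply both sides of (1.3) for $Y^x$ to $v'$. Only finitely many $j$ contribute, in a range independent of $x$: in the first sum because $b^x_{(n+j)}v'=0$ for $j\gg0$ uniformly in $x$, in the second because $a'^{\,x}_{(m+j)}v'=0$ for $j\gg0$ uniformly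 in $x$, and on the right because $a'_{(l+j)}b=0$ for $j\gg0$. Each contributing term is a polynomial in $x$ with coefficients in $N$. The identity holds for all integers $x$, so it holds for all $x\in\mathbb C$. Hence $N^x=(N,Y^x)$ is a $V^k$-module. As $f(0)^iI\subset I$ and $Y_N(I,z)=0$, it is a weak $V$-module.

**Step 3: find the highest weight vector.** In $N^x$ an element $y\in\widehat{\mathfrak g}'$ acts by $\Theta_x(y)=\sum_i(-1)^i\binom xif^{-i}(\mathrm{ad}f)^i(y)$. Take $x=a+1$ and the highest weight vector $v\in M\subset N$.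

Since $[f,e]=-H$ and $[f,[f,e]]=-2f$,
$$\Theta_x(e)v=\big(e+xf^{-1}H-x(x-1)f^{-1}\big)v=x(a-x+1)f^{-1}v=0 .$$
If $y\in\hat{\mathfrak g}_\gamma$ with $\gamma\in\hat\Delta_+\setminus\{\alpha_1\}$, then $\gamma-i\alpha_1$ is never $0$ and lies in $\hat\Delta_+$ whenever it lies in $\hat\Delta$; so $(\mathrm{ad}f)^i(y)\in\hat{\mathfrak n}_+$ kills $v$, and $\Theta_x(y)v=0$. If $g\in\mathfrak h$, then $[f,g]=\alpha_1(g)f$, so $\Theta_x(g)v=(\lambda(g)-x\alpha_1(g))v$.

So $v$ generates in $N^x$ a highest weight weak $V$-module of highest weight $\lambda-(a+1)\alpha_1$ modulo $\mathbb C\delta$. Its irreducible quotient is a weak $V$-module. $\square$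

**Proposition 5.4.** For every $\lambda\in A$, $L(\lambda)$ is a weak $V$-module.

*Proof.* Let $S$ be the set of weights $\lambda$ of level $k$ (modulo $\mathbb C\delta$) such that $L(\lambda)$ is a weak $V$-module. By Proposition 4.3, $S\subset A$, and by Lemma 2.2 it suffices to show that every residue $(a,p)\in(\frac1u\mathbb Z/\mathbb Z)^2$ of $((\lambda|\alpha_1),(\lambda|\alpha_2))$ occurs in $S$.

**Step 1: start.** $k\Lambda_0\in S$ has residue $(0,0)$.

**Step 2: move $p$.** For $\lambda\in S$, Lemmas 1.8 and 1.9(a) show that $\sigma^*L(\lambda)$ gives an element of $S$ with pairings $a_1\equiv a$ and $p_1\equiv p+\frac1u$ modulo $\mathbb Z$, by (1.6). So if $a$ occurs with one $p$, it occurs with all $p\in\frac1u\mathbb Z/\mathbb Z$.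

**Step 3: move $a$.** By Lemmas 1.8 and 1.9(b), if the residue $a$ occurs, so does $k-a-\epsilon_0\equiv\frac1u-a$. By Lemma 5.3, if a residue $a\not\equiv0$ occurs, so does $a-2(a+1)\equiv-a$. Doing first the one and then the other, we pass from $a$ to $a-\frac1u$, unless $\frac1u-a\equiv0$. Starting from $a=0$, the step from $-\frac ju$ to $-\frac{j+1}u$ is allowed for $0\le j\le u-2$. So all residues $-\frac ju$, $0\le j\le u-1$, occur, and with Step 2 all pairs occur. Hence $S=A$. $\square$

## 6. Complete reducibility from the residues modulo $Q$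

Two different admissible weights never differ by an element of $Q$ (Lemma 2.2). This rules out extensions between different admissible modules. The finiteness built into $\mathcal O$ does the rest.

**Lemma 6.1.** Every highest weight weak $V$-module $N$ is irreducible, hence isomorphic to $L(\lambda)$ with $\lambda\in A$.

*Proof.* Let $v,\lambda$ be the highest weight vector and weight, $N'$ the maximal proper submodule, and suppose $N'\ne0$. It is weight-graded, and $F_{R_0}(\mathrm{wt}(v)-\nu)\in\mathbb Z_{\ge0}$ for all its weights $\nu$. Choose a weight vector $0\ne v''\in N'$ for which this integer is minimal. Elements of root spaces in $\hat{\mathfrak n}_+$ decrease it, so $\hat{\mathfrak n}_+v''=0$. Let $\mu$ be the weight of $v''$. Then $L(\lambda)$ and $L(\mu)$ are quotients of the weak $V$-modules $N$ and $Uv''$, so $\lambda,\mu\in A$ by Proposition 4.3. As $\bar\lambda-\bar\mu\in Q$, Lemma 2.2 gives $\bar\mu=\bar\lambda$. By (1.4) $L_0$ has the same eigenvalue on $v$ and $v''$, so $v''$ has weight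 $\mathrm{wt}(v)$ and lies in $\mathbb Cv$. But $v\notin N'$, a contradiction. $\square$

**Lemma 6.2.** Let $M$ be a weak $V$-module on which every element of $\hat{\mathfrak n}_+$ acts locally nilpotently, and $g\in M$. Then $U(\hat{\mathfrak n}_+)g$ is finite-dimensional and annihilated by $\mathfrak g\otimes t^B\mathbb C[t]$ for some $B$. Every nonzero finite-dimensional $\hat{\mathfrak n}_+$-subquotient $E$ of $M$ annihilated by $\mathfrak g\otimes t^B\mathbb C[t]$ for some $B\ge1$ has $E^{\hat{\mathfrak n}_+}=\{x\in E:\hat{\mathfrak n}_+x=0\}\ne0$.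

*Proof.* By smoothness $\mathfrak g\otimes t^B\mathbb C[t]$ kills $g$ for some $B\ge1$. It is an ideal of $\mathfrak g\otimes\mathbb C[t]$, so it kills $U(\mathfrak g\otimes\mathbb C[t])g$. Let $y_1,\dots,y_r$ be elements of root spaces that form a basis of a complement of $\mathfrak g\otimes t^B\mathbb C[t]$ in $\hat{\mathfrak n}_+$, ordered by non-decreasing $F_{R_0}$. By PBW the monomials $y_1^{k_1}\cdots y_r^{k_r}g$ span $U(\hat{\mathfrak n}_+)g$. Local nilpotency of $y_r$, then of $y_{r-1}$ on the finitely many vectors so obtained, and so on, leaves only finitely many nonzero ones.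

For $E$, take $y_1,\dots,y_r$ as above for the given $B$, and work in the quotient algebra $\hat{\mathfrak n}_+/(\mathfrak g\otimes t^B\mathbb C[t])$. Brackets strictly increase $F_{R_0}$, so $\mathfrak n_j=\mathrm{span}(y_j,\dots,y_r)$ satisfies $[\hat{\mathfrak n}_+,\mathfrak n_j]\subset\mathfrak n_{j+1}$, with $\mathfrak n_{r+1}=0$. The operator $y_r$ is nilpotent on $E$ and supercommutes with $\hat{\mathfrak n}_+$, so its kernel is nonzero and $\hat{\mathfrak n}_+$-stable. On this kernel $\mathfrak n_r$ acts by $0$, so there the kernel of $y_{r-1}$ is nonzero and $\hat{\mathfrak n}_+$-stable; and so on down to $y_1$. $\square$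

**Proof of Theorem A.** Let $M\ne0$ be a weak $V$-module in $\mathcal O$.

**Step 1: a finite filtration by admissible modules.** $M$ is generated by finitely many $\mathfrak h$-weight vectors $g_i$. By Lemma 6.2, $E=\sum_iU(\hat{\mathfrak n}_+)g_i$ is finite-dimensional and annihilated by some $\mathfrak g\otimes t^B\mathbb C[t]$; it is $\mathfrak h$-stable. Apply Lemma 6.2 to $E$ and its successive quotients. The spaces of $\hat{\mathfrak n}_+$-invariants are $\mathfrak h$-stable, so we can choose $\mathfrak h$-eigenvectors in them. We get a flag $0=E_0\subset E_1\subset\dots\subset E_r=E$ of $\mathfrak h$-stable subspaces with one-dimensional steps and $\hat{\mathfrak n}_+E_i\subset E_{i-1}$. Put $M_i=UE_i$; then $M_r=M$, and each $M_i/M_{i-1}$ is zero or a highest weight weak $V$-module, hence $\cong L(\lambda)$ with $\lambda\in A$ by Lemma 6.1.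

**Step 2: part (1).** If $M$ is irreducible, Step 1 gives $M\cong L(\lambda)$ with $\lambda\in A$. Conversely, for $\lambda\in A$, $L(\lambda)$ is an irreducible weak $V$-module by Proposition 5.4, and it lies in $\mathcal O$ (see the example after Definition 2.3). The highest weight vector is unique up to a scalar by Lemma 1.2(c), so different $\bar\lambda$ give non-isomorphic modules, also up to parity shift. And $|A|=u^2$ by Lemma 2.2.

**Step 3: reduce part (2) to one type of composition factor.** For $c\in\mathfrak h^*/Q$ let $M^c$ be the sum of the $\mathfrak h$-weight spaces with weights in $c$. These are submodules, $M=\bigoplus_cM^c$, and each $M^c$ is a quotient of $M$, hence a weak $V$-module in $\mathcal O$. Let $X=M^c\ne0$. By Step 1 and Lemma 2.2 all factors of its filtration are isomorphic to one $L(\lambda)$.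

**Step 4: the space of highest weight vectors.** $L_0$ is semisimple on each factor of the filtration. So for $x\in X$ some nonzero polynomial in $L_0$ maps $x$ to the next smaller term, and a product of such polynomials kills $x$: $L_0$ is locally finite on $X$. As $L_0$ commutes with $\mathfrak h$, $X$ is the direct sum of the subspaces $X_{(\nu,s)}$ of $\mathfrak h$-weight $\nu$ and generalized $L_0$-eigenvalue $s$, and $X\mapsto X_{(\nu,s)}$ is exact. Let $T=X_{(\bar\lambda,C(\bar\lambda))}$. The corresponding space of $L(\lambda)$ is one-dimensional, so $\dim T$ is the length of $X$. For $\gamma+m\delta\in\hat\Delta_+$ we have $\hat{\mathfrak g}_{\gamma+m\delta}T\subset X_{(\bar\lambda+\gamma,C(\bar\lambda)-m)}=0$ by exactness, because this weight does not occur in $L(\lambda)$. So $\hat{\mathfrak n}_+T=0$.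

**Step 5: $T$ generates a semisimple module that is all of $X$.** Every $0\ne t\in T$ is an $\mathfrak h$-eigenvector killed by $\hat{\mathfrak n}_+$, so $Ut$ is irreducible by Lemma 6.1, and $UT$ is a sum of irreducible submodules. By exactness $X/UT$ has zero $(\bar\lambda,C(\bar\lambda))$-space, so its length is $0$ and $X=UT$. Hence $X$, and so $M$, is completely reducible. $\blacksquare$

On parity: we did not require $\mathbb Z_2$-gradings on modules. Odd roots take the values $\pm1$ on $\zeta$ and even roots the value $0$. So if $\mathfrak h$ acts semisimply with weights in one coset of $Q$, the $\zeta$-eigenvalue defines a compatible grading, and weight-graded submodules are graded. If one insists on graded modules and submodules, the proof is unchanged with homogeneous generators: $\mathfrak h$ and $L_0$ are even, so the weight spaces, the spaces of $\hat{\mathfrak n}_+$-invariants and $T$ are graded and have homogeneous bases.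

## 7. Invariance under $\sigma^u$, and dropping the conditions on $\mathfrak h$

**Proof of Theorem C.** (i)$\Rightarrow$(iii) is Proposition 4.3. (iii)$\Rightarrow$(ii): in $(\sigma^u)^*L(\lambda)$ the vector $v_u$ is killed by $\hat{\mathfrak n}_+$ and has weight $\bar\lambda_u-uk\xi=\bar\lambda_u+(u-1)\xi$. If $(\sigma^u)^*L(\lambda)\cong L(\lambda)$, uniqueness of the highest weight vector makes this equal to $\bar\lambda$, so $\lambda\in A$ by Proposition 3.1. (ii)$\Rightarrow$(i) is Proposition 5.4. $\blacksquare$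

**Proof of Theorem B.** Let $M$ be a weak $V$-module with every element of $\hat{\mathfrak n}_+$ locally nilpotent.

**Step 1: $\mathfrak h$ acts locally finitely on $M^{\hat{\mathfrak n}_+}$.** We look for an ideal of finite codimension in $S(\mathfrak h)$ that kills $M^{\hat{\mathfrak n}_+}$. Let $\mathbb M=U\otimes_{U(\hat{\mathfrak n}_+\oplus\mathfrak h\oplus\mathbb CK)}S(\mathfrak h)$, with $\hat{\mathfrak n}_+$ acting on $S(\mathfrak h)$ by $0$ and $K$ by $k$. It is graded by the affine root lattice, with degree-zero part $1\otimes S(\mathfrak h)$ and all degrees in $-\mathbb Z_{\ge0}\hat\Delta_+$. In all degrees the coefficient of $\delta$ is $\le0$, so $\mathbb M$ is smooth. For $b\in I$ of $\mathfrak h$-weight $0$ and conformal weight $\Delta_b$, the mode $b_{(\Delta_b-1)}$ has degree $0$, so $b_{(\Delta_b-1)}(1\otimes1)=1\otimes P_b$ with $P_b\in S(\mathfrak h)$. For $v\in M^{\hat{\mathfrak n}_+}$ we have $\hat{\mathfrak n}_+U(\mathfrak h)v=0$, so there is a homomorphism $\mathbb M\to M$ with $1\otimes1\mapsto v$,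 and $0=b_{(\Delta_b-1)}v=P_bv$. Let $J\subset S(\mathfrak h)$ be the ideal generated by all $P_b$; then $JM^{\hat{\mathfrak n}_+}=0$.

We claim that the zero set of $J$ is contained in $\{\bar\lambda:\lambda\in A\}$. Let $P_b(\bar\lambda)=0$ for all $b$, and let $L=L(\lambda)$ be of level $k$ with highest weight vector $v$. By the commutator formula $IL=\mathrm{span}\{b_{(n)}m:b\in I,m\in L\}$ is a submodule, and $IL=UW$ with $W=\mathrm{span}\{b_{(n)}v:b\in I,n\in\mathbb Z\}$. Also by the commutator formula $W$ is stable under $\hat{\mathfrak n}_+\oplus\mathfrak h$, so $IL=U(\mathfrak n_{-R_0})W$. If $IL\ne0$, then $IL=L\ni v$. Since root vectors of $\mathfrak n_{-R_0}$ lower $F_{R_0}$ and no weight of $L$ lies above $\lambda$, $v$ must lie in the weight space $W_\lambda=\mathrm{span}\{P_b(\bar\lambda)v\}=0$, a contradiction. So $IL=0$, $L$ is a weak $V$-module, and $\lambda\in A$ by Proposition 4.3.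

As $A$ is finite, $\dim S(\mathfrak h)/J<\infty$ by the Nullstellensatz. So $\mathfrak h$ is locally finite on $M^{\hat{\mathfrak n}_+}$, and also on the submodule it generates, because $\mathrm{ad}\,\mathfrak h$ is semisimple on $U$. The same applies to subquotients of $M$.

**Step 2: $\mathfrak h$ acts locally finitely on $M$.** For $g\in M$, Lemma 6.2 gives a flag in $U(\hat{\mathfrak n}_+)g$ with one-dimensional steps killed by $\hat{\mathfrak n}_+$. Hence $Ug$ has a finite filtration whose factors are generated by a vector killed by $\hat{\mathfrak n}_+$, and these are $\mathfrak h$-locally finite by Step 1. An extension $B$ of $\mathfrak h$-locally finite modules, with submodule $B_1$, is $\mathfrak h$-locally finite: for $x\in B$ the image of $S(\mathfrak h)x$ in $B/B_1$ is finite-dimensional, and $S(\mathfrak h)x\cap B_1$ is finitely generated over the noetherian ring $S(\mathfrak h)$, hence finite-dimensional.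

**Step 3: reduction.** It suffices to show that finitely generated submodules are semisimple with admissible factors, since $M$ is the sum of its cyclic submodules. Let $X$ be one, generated by $g_1,\dots,g_s$. By Step 2 and Lemma 6.2, $E=\sum_iU(\hat{\mathfrak n}_+)U(\mathfrak h)g_i$ is finite-dimensional, $\mathfrak h$-stable and annihilated by some $\mathfrak g\otimes t^B\mathbb C[t]$. Choosing common $\mathfrak h$-eigenvectors in the successive spaces of $\hat{\mathfrak n}_+$-invariants, we get, as in Section 6, a finite filtration of $X$ whose nonzero factors are $L(\lambda)$ with $\lambda\in A$. Decomposing by generalized $\mathfrak h$-weights modulo $Q$, we may assume $X\ne0$ and that all factors are isomorphic to one $L(\lambda)$. As in Section 6, $L_0$ is locally finite on $X$. Let $T$ be the joint generalized $(\mathfrak h,L_0)$-eigenspace for $(\bar\lambda,C(\bar\lambda))$. The same arguments as there give $\hat{\mathfrak n}_+T=0$ and $\dim T=\mathrm{length}(X)$. If $\mathfrak h$ acts on $T$ by $\bar\lambda$,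 then Step 5 of Section 6 shows that $X=UT$ is semisimple.

**Step 4: a self-extension if $\mathfrak h$ is not diagonal on $T$.** Suppose $\mathfrak h$ does not act on $T$ by $\bar\lambda$. Let $T_1\subsetneq T$ be the common kernel of the commuting nilpotent operators $x-\bar\lambda(x)$, $x\in\mathfrak h$. These operators have a nonzero common kernel on $T/T_1$, so there is $t'\in T\setminus T_1$ with $(x-\bar\lambda(x))t'\in T_1$ for all $x$, not all zero. Choose a hyperplane $T_0\subset T_1$ that does not contain all $(x-\bar\lambda(x))t'$. By Lemma 6.1, $UT_0$ is a sum of copies of $L(\lambda)$, and since $UT_0=U(\mathfrak n_{-R_0})T_0$, $UT_0\cap T=T_0$. In $X/UT_0$ let $t\ne0$ span the image of $T_1$, and write $t'$ for the image of $t'$. Both are killed by $\hat{\mathfrak n}_+$, and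
$$xt=\bar\lambda(x)t,\qquad xt'=\bar\lambda(x)t'+\mu(x)t\quad(x\in\mathfrak h),\qquad0\ne\mu\in\mathfrak h^*.$$
Let $Z=Ut'\ni t$. Then $Ut\cong L(\lambda)$ by Lemma 6.1. The $(\bar\lambda,C(\bar\lambda))$-space of $Ut$ is $\mathbb Ct$ and $t'\notin\mathbb Ct$, so $t'\notin Ut$. So $Z/Ut$ is a highest weight weak $V$-module, generated by the image of $t'$, and $Z/Ut\cong L(\lambda)$ by Lemma 6.1.

**Step 5: run the chain on $t'$.** Let $y_n,y_n'\in U$ be the monomials of Definition 1.4 with $v_n=y_nv$ and $v_n'=y_n'v$ in $L(\lambda)$. Put $t_n=y_nt$, $t_n^\flat=y_n't$, $\hat t_n=y_nt'$, $\hat t_n^\flat=y_n't'$. Since $y_n$ is a weight vector under $\mathrm{ad}\,\mathfrak h$, $(x-\lambda_n(x))\hat t_n=\mu(x)t_n$ for $x\in\mathfrak h$, and similarly with $\flat$. We show by induction that $\hat t_n$ is $R_n$-singular for $0\le n\le u$ and $\hat t_n^\flat$ is $R_n'$-singular for $0\le n<u$. For $n=0$, $\hat t_0=t'$ is $R_0$-singular.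

Let $\hat t_n$ be $R_n$-singular, $\alpha=\alpha_2+n\delta$ and $r=\psi(-n)\hat t_n$. By Lemma 1.3(a), $r$ is killed by $\hat{\mathfrak g}_\gamma$ for $\gamma\in R_n\setminus\{\alpha\}$ and by $\psi(-n)$. If $\epsilon_n=1$, then $\hat t_n^\flat=r$ is $R_n'$-singular. If $\epsilon_n=0$, then $p_n=0$, and the image of $r$ in $Z/Ut\cong L(\lambda)$ is a multiple of $\psi(-n)v_n=0$. So $r\in Ut\cong L(\lambda)$, and its weight there is $\lambda_n-\alpha$. Since $F_{R_n}(\alpha)=1$, Lemma 1.2(b) says that this weight space is spanned by $\psi(-n)t_n=0$. So $r=0$, and $\hat t_n^\flat=\hat t_n$ is $R_n'$-singular. Moreover, by Lemma 1.3(b), (1.2) and $p_n=0$, $0=e_{\alpha_2}(n)r$ is a nonzero multiple of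
$$(t_{\alpha_2}+nK)\hat t_n=p_n\hat t_n+(\mu|\alpha_2)t_n=(\mu|\alpha_2)t_n .$$
As $t_n\ne0$, we get $(\mu|\alpha_2)=0$. The step from $\hat t_n^\flat$ to $\hat t_{n+1}$ is the same with $\alpha=\theta+n\delta$, $\chi(-n)$, $R_n'$ and $F_{R_n'}(\theta+n\delta)=1$; at a step with $\eta_n=0$ it gives $(\mu|\theta)=0$.

**Step 6: contradiction.** $L(\lambda)$ is a weak $V$-module, so by Propositions 4.3 and 3.1 both a step with $\epsilon_n=0$ and a step with $\eta_n=0$ occur in the range $0\le n\le u-1$. Hence $(\mu|\alpha_2)=(\mu|\theta)=0$, and $\mu=0$, a contradiction. So $\mathfrak h$ acts on $T$ by $\bar\lambda$, and Step 3 finishes the proof. $\blacksquare$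

## 8. The localized module is not completely reducible

**Proof of Theorem D.** Choose $\lambda\in A$ with $a=(\lambda|\alpha_1)\notin\mathbb Z$; for instance $(n_0,n_0')=(0,1)$ gives $a=-\frac1u$. Let $M=L(\lambda)$, a weak $V$-module by Proposition 5.4, with highest weight vector $v$. Let $N=M[f^{-1}]$. By Lemma 5.2 it is a weak $V$-module, and $\mathfrak h$ acts semisimply on it.

**Step 1: $N$ is cyclic.** By (5.1) with $x=-j$,
$$ef^{-j}v=f^{-j}\big(e-jf^{-1}H-j(j+1)f^{-1}\big)v=-j(a+j+1)f^{-j-1}v,$$
with nonzero coefficient for $j\ge1$. So $f^{-1}v$ generates all $f^{-j}v$, $j\ge0$. By the second formula in (5.1), $f^{-j}y=\sum_i\binom{-j}i(\mathrm{ad}f)^i(y)f^{-j-i}$ for $y\in U$, so $f^{-j}Uv\subset\sum_iUf^{-j-i}v$. Hence $N=\bigcup_jf^{-j}Uv=Uf^{-1}v$.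

**Step 2: $\mathfrak m$ is locally nilpotent.** Let $\mathfrak m^B$ denote the span of products of $B$ elements of $\mathfrak m$. Since $\mathfrak m\subset\hat{\mathfrak n}_+$, for $m\in M$ we have $\mathfrak m^Bm=0$ for $B\gg0$: each root vector raises $F_{R_0}$ by at least $1$, and $F_{R_0}$ is bounded above on the weights of $M$. Since $[f,\mathfrak m]\subset\mathfrak m$, the operator $\mathrm{ad}f$ preserves $\mathfrak m^B$, and (5.1) gives $\mathfrak m^Bf^{-j}m\subset\sum_if^{-j-i}\mathfrak m^Bm=0$ for $B\gg0$.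

**Step 3: $M$ has no complement in $N$.** Suppose $N=M\oplus M''$ as modules. Since $f$ is bijective on $N$ and preserves both summands, it is surjective on $M$. But $v\notin fM$: a preimage of $v$ would have a nonzero component of $\mathfrak h$-weight $\bar\lambda+\alpha_1$ and $L_0$-eigenvalue $C(\bar\lambda)$, and this is not a weight of $M$. $\blacksquare$
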